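# A Luzin set whose product with every Menger real space is Menger

## 1. Catching one coordinate of a sequence

Somebody holds a set $X\subseteq\omega^\omega$ of sequences $z=(z(0),z(1),\dots)$ of natural numbers. You announce one sequence $g\in\omega^\omega$, and you *catch* $z\in X$ if $z(n)\le g(n)$ for at least one $n$. For which $X$ can you catch everybody?

If $X=\{z_0,z_1,\dots\}$ is countable, announce $g(n)=\max_{i\le n}z_i(n)$. Then $z_i$ is caught at every $n\ge i$. For the constant sequences $z_i=(i,i,\dots)$ this gives $g(n)=n$, and $z_3$ is caught at $3,4,5,\dots$. If $X=\omega^\omega$ you always lose, because $n\mapsto g(n)+1$ escapes.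

Topologically, in round $n$ you face the open cover $\mathcal U_n=\{\{z\in X:z(n)\le m\}:m\in\omega\}$ and pick finitely many members. This is one instance of the following property.

**Definition (Menger).** A topological space $X$ is *Menger* if for each sequence $\mathcal U_1,\mathcal U_2,\dots$ of open covers of $X$ there are finite sets $\mathcal F_n\subseteq\mathcal U_n$ such that $\bigcup_n\mathcal F_n$ covers $X$.

Sequences of covers may be indexed by any countably infinite set. A *real space* is a space homeomorphic to a subspace of $\mathbb R$. We write $\forall^\infty n$ for "for all but finitely many $n$" and $\exists^\infty n$ for "for infinitely many $n$". For $f,g\in\omega^\omega$, $f\le^*g$ means $\forall^\infty n\ f(n)\le g(n)$. A family is *dominating* if every $f\in\omega^\omega$ is $\le^*$ some member, and *unbounded* if no single $g$ is $\ge^*$ all its members. The least sizes of such families are $\mathfrak d$ and $\mathfrak b$, and $\omega_1\le\mathfrak b\le\mathfrak d\le\mathfrak c$.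

**Lemma 1.**
(i) Continuous images of Menger spaces are Menger.
(ii) A space that is a union of countably many Menger subspaces is Menger.
(iii) A separable metrizable space of cardinality less than $\mathfrak d$ is Menger.
(iv) A Menger set $X\subseteq\omega^\omega$ is not dominating.

*Proof.* (i) Pull the covers back, choose finitely many sets in each, and push forward.

(ii) Let $X=\bigcup_iX_i$ and split the index set of the covers into infinitely many infinite pieces $N_i$. Use the covers with index in $N_i$ to cover $X_i$.

(iii) Such a space $X$ is Lindelöf, so we may enumerate a countable subcover of the $n$th cover as $(U^n_k)_{k\in\omega}$. For $y\in X$ let $\varphi_y(n)=\min\{k:y\in U^n_k\}$. There are fewer than $\mathfrak d$ functions $\varphi_y$, so some $g$ is not $\le^*$ any of them: for each $y$ there is $n$ with $\varphi_y(n)<g(n)$. Take $\mathcal F_n=\{U^n_k:k\le g(n)\}$.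

(iv) For each $N$ apply the Menger property to the covers $\{\{z\in X:z(n)\le m\}:m\in\omega\}$ with $n\ge N$. The covers are increasing in $m$, so we get $g_N$ such that every $z\in X$ has some $n\ge N$ with $z(n)\le g_N(n)$. Put $g(n)=\max_{N\le n}g_N(n)$. Every $z\in X$ satisfies $\exists^\infty n\ z(n)\le g(n)$, so no $z\in X$ dominates $n\mapsto g(n)+1$. $\square$

If $X$ is countable and $Y$ is Menger, then $X\times Y=\bigcup_{x\in X}\{x\}\times Y$ is a countable union of copies of $Y$, hence Menger by (ii). What happens for uncountable $X$?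

## 2. Luzin sets, and products as unions of copies

**Definition (Luzin set).** An uncountable $L\subseteq\mathbb R$ is a *Luzin set* if $L\cap M$ is countable for every meager $M\subseteq\mathbb R$. We use the same word for uncountable subsets of $2^\omega$ or $\omega^\omega$, with meager sets of that space.

Under CH one gets an example by recursion. List the closed nowhere dense sets as $\langle F_\xi:\xi<\omega_1\rangle$, and choose $x_\xi\notin\bigcup_{\eta\le\xi}F_\eta\cup\{x_\eta:\eta<\xi\}$ by the Baire category theorem. Every meager set lies in a countable union of sets $F_\eta$, so it contains only countably many $x_\xi$. The existence of Luzin sets is independent of ZFC. Every uncountable subset of a Luzin set is Luzin, and a Luzin set is not meager.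

A Luzin set $L$ is itself Menger. Let $D_0\subseteq L$ be countable and dense in $L$. Choose one set from each cover with even index, so that their union, which is $W\cap L$ for some open $W\subseteq\mathbb R$, contains $D_0$. Then $L\setminus W$ is nowhere dense: if it were dense in an open interval $I\ne\emptyset$, then $L\cap I\neq\emptyset$, so $D_0\cap I\ne\emptyset$, so $W\cap I$ is a nonempty open set, and $L\setminus W$ would have to meet it. Hence $L\setminus W$ is countable, and the covers with odd index take care of it.

Now multiply by another Menger real space $Y$. *Is it provable in ZFC that for every Luzin set $L$ there is a Menger real space $Y$ with $L\times Y$ not Menger?* This is asked in Piotr Szewczak and Boaz Tsaban, "Products of general Menger spaces", arXiv:1607.01687 (2016). The answer is no.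

**Theorem 3.** If ZFC is consistent, then so is ZFC together with:

1. $\mathfrak c=\omega_2$ and there is a Luzin set of cardinality $\omega_1$;
2. whenever a separable metrizable space $Z$ is a union of at most $\omega_1$ Menger subspaces, $Z$ is Menger.

**Corollary 4.** In that model let $L\subseteq\mathbb R$ be a Luzin set with $|L|=\omega_1$. Then $L\times Y$ is Menger for every Menger real space $Y$. The same holds for every separable metrizable $X$ with $|X|\le\omega_1$ in place of $L$. In particular, the statement of the question is not provable in ZFC.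

*Proof from Theorem 3.* $X\times Y=\bigcup_{x\in X}\{x\}\times Y$ is separable metrizable and a union of at most $\omega_1$ copies of $Y$. Apply item 2. $\square$

The cardinality of $L$ is what matters.

**Theorem 5 (ZFC).** If $L$ is a Luzin set with $|L|\ge\mathfrak d$, then there is a Menger real space $Y$ with $L\times Y$ not Menger.

**Corollary 6.** (i) If $\mathfrak d=\omega_1$ (e.g. under CH), every Luzin set $L$ admits a Menger real space $Y$ with $L\times Y$ not Menger. Hence the statement of the question is independent of ZFC + "there is a Luzin set". (ii) In the model of Theorem 3, $\mathfrak d=\omega_2$, and a Luzin set $L$ admits such a $Y$ if and only if $|L|\ge\mathfrak d$. (iii) The existence of a Luzin set implies $\mathfrak b=\mathfrak g=\omega_1$. So in the model of Theorem 3 every separable metrizable union of $\max\{\mathfrak b,\mathfrak g\}$ Menger subspaces is Menger.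

The cardinal $\mathfrak g$ is recalled in Section 10. We need to move Luzin sets between spaces. Identify $P(\omega)$ with $2^\omega$, and let $[\omega]^\omega$ be the set of infinite subsets of $\omega$.

**Lemma 2.** (i) Let $X$ be dense in $W$ and $A\subseteq X$. Then $A$ is meager in $X$ iff it is meager in $W$; so a subset of $X$ is Luzin in $X$ iff it is Luzin in $W$. (ii) A Luzin set in $2^\omega$ without eventually constant members is homeomorphic to a Luzin set in $\mathbb R$. (iii) Every Luzin set in $\mathbb R$ is homeomorphic to a set $L'\subseteq[\omega]^\omega$ that is Luzin in $P(\omega)=2^\omega$.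

*Proof.* (i) It suffices to treat "nowhere dense". If the closure of $A$ in $W$ contains a nonempty open $U$, then $U\cap X\ne\emptyset$ is open in $X$ and lies in the closure of $A$ in $X$. Conversely, if the closure of $A$ in $X$ contains $U\cap X$ with $U\neq\emptyset$ open in $W$, then the closure of $A$ in $W$ contains the closure of $U\cap X$, hence $U$.

(ii) The binary expansion map $x\mapsto\sum_ix(i)2^{-i-1}$ is a homeomorphism from the non-eventually-constant sequences onto $[0,1]$ minus the dyadic rationals, since binary digits are locally constant at non-dyadic points. The first set is dense in $2^\omega$. The second is dense in $(0,1)$, which is open in $\mathbb R$. Apply (i) twice.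

(iii) Let $L\subseteq\mathbb R$ be Luzin. Every interval contains an uncountable (perfect) nowhere dense set, and $L$ meets it in a countable set, so $\mathbb R\setminus L$ is dense. Let $D\subseteq\mathbb R\setminus L$ be countable and dense. By the classical characterization of $\omega^\omega$, both $\mathbb R\setminus D$ and the space of infinite coinfinite subsets of $\omega$ are homeomorphic to $\omega^\omega$. The first is dense in $\mathbb R$ and the second in $P(\omega)$. Apply (i) twice. $\square$

## 3. Domination kills Luzin sets

**Coding.** Every separable metrizable space embeds in $\mathbf H=[0,1]^\omega$. Let $(I_k)_{k\in\omega}$ be a fixed definable enumeration of the base of sets $\{z\in\mathbf H:p_i<z(i)<p_i'\text{ for }i\in a\}$, with $a\subseteq\omega$ finite and $p_i<p_i'$ rational. For $r\subseteq\omega\times\omega$ put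
$$O^n_{r,m}=\bigcup\{I_k:k\le m,\ (n,k)\in r\},\qquad O^n_r=\bigcup_mO^n_{r,m}.$$
So row $n$ of $r$ codes the open set $O^n_r$, exhausted by the increasing sequence $O^n_{r,0}\subseteq O^n_{r,1}\subseteq\cdots$.

Let $Z=\bigcup_{\xi<\omega_1}Z_\xi\subseteq\mathbf H$ with all $Z_\xi$ Menger, and let $\mathcal U_n$ $(n\in\omega)$ be covers of $Z$ by sets open in $Z$. Put $b=\{(n,k):I_k\cap Z\subseteq U\text{ for some }U\in\mathcal U_n\}$. Since the $I_k$ form a base, $Z\subseteq O^n_b$ for all $n$. To get the Menger property for this sequence of covers it suffices to find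
$$g\in\omega^\omega\quad\text{with}\quad Z\subseteq\bigcup_nO^n_{b,g(n)},\tag{1}$$
because for each of the finitely many $k\le g(n)$ with $(n,k)\in b$ we can choose one $U\in\mathcal U_n$ containing $I_k\cap Z$.

**The first attempt.** As in Lemma 1(iv), each $Z_\xi$ has a function $g_\xi$ with $\exists^\infty n\ z\in O^n_{b,g_\xi(n)}$ for all $z\in Z_\xi$. If one $g$ satisfies $g_\xi\le^*g$ for all $\xi<\omega_1$, then (1) holds. So everything would be easy if $\mathfrak b>\omega_1$. This is where a Luzin set intervenes. For $x\in[\omega]^\omega$ let $e_x$ be its increasing enumeration.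

**Lemma 7.** For every $g\in\omega^\omega$ the set $M_g=\{x\in[\omega]^\omega:e_x\le^*g\}$ is meager in $2^\omega$. Hence if there is a Luzin set, then $\mathfrak b=\omega_1$.

*Proof.* $M_g=\bigcup_NM_{g,N}$, where $M_{g,N}=\{x\in[\omega]^\omega:e_x(n)\le g(n)\text{ for all }n\ge N\}$. Given $t\in2^{<\omega}$, append $N$ ones, let $n\ge N$ be the number of ones obtained, and append $g(n)+1$ zeros. Any infinite $x$ extending the result has $e_x(n)>g(n)$. So $M_{g,N}$ is nowhere dense. If there is a Luzin set, Lemma 2(iii) yields a Luzin set $\{x_\xi:\xi<\omega_1\}\subseteq[\omega]^\omega$ in $2^\omega$. It is contained in no $M_g$, so $\{e_{x_\xi}:\xi<\omega_1\}$ is unbounded, and $\mathfrak b\le\omega_1$. $\square$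

The same lemma shows what goes wrong when we force. If a forcing adds $g$ dominating all ground model functions, then every infinite ground model set $x$ lies in $M_g$, so every Luzin set of the ground model becomes meager up to countably many points.

**The second attempt.** Adding a Cohen real $g$ does not hurt Luzin sets, as we shall see. A Cohen real also catches every ground model point $z\in\bigcap_nO^n_b$: by genericity $g(n)\ge\min\{m:z\in O^n_{b,m}\}$ for some $n$. But the $Z_\xi$ of interest live in the final model of a long iteration and contain points that appear only after $g$. Nothing is promised about those. By contrast, an inequality $g(n)\ge h_\xi(n)$ is useful for late points as well, provided $h_\xi$ catches them.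

**A compromise.** We force $g(n)\ge h_\xi(n)$ for almost all $n$ in an infinite set $A_\xi$, for each $\xi<\omega_1$. The pair $(A_\xi,h_\xi)$ must be good enough that every $z\in Z_\xi$ satisfies $z\in O^n_{b,h_\xi(n)}$ for infinitely many $n\in A_\xi$. The sets $A_\xi$ must be so sparse, and so generic, that the forcing preserves a given Luzin set.

## 4. Hurewicz's tail argument on a tree

In Section 6 the coordinate at which we make the next guess will depend on earlier guesses. So we need a version of the Menger property in which covers sit on the nodes $\sigma$ of the tree $\omega^{<\omega}$.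

**Lemma 8.** Let $Z$ be Menger and, for $\sigma\in\omega^{<\omega}$, $m\in\omega$, let $V_{\sigma^\frown m}\subseteq Z$ be open with $V_{\sigma^\frown m}\subseteq V_{\sigma^\frown(m+1)}$ and $\bigcup_mV_{\sigma^\frown m}=Z$. Then there is $G:\omega^{<\omega}\to\omega$ such that for every $f\in\omega^\omega$ with $f(n)\ge G(f{\restriction}n)$ for all $n$, and every $z\in Z$: $\exists^\infty n\ z\in V_{f\restriction(n+1)}$.

For $z\in Z$ let $w_z(\sigma)=\min\{m:z\in V_{\sigma^\frown m}\}$, so $z\in V_{\sigma^\frown m}$ iff $m\ge w_z(\sigma)$. If $Z=\{z_0,z_1,\dots\}$ is countable, $G(\sigma)=\max_{i\le|\sigma|}w_{z_i}(\sigma)$ works. For general $Z$ one would apply the Menger property to the countably many covers $\{V_{\sigma^\frown m}:m\in\omega\}$, one per node. This gives $G$ such that each $z$ is caught at *some* node. But the branch $f$ may never pass through that node. So we cover $Z$ by sets that control all branches through a node $\tau$ on which $z$ has not yet been caught.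

*Proof.* **Step 1: the uncaught paths.** For $\tau\in\omega^N$ and $n\ge N$ let
$$B^{\tau,n}_z=\{\rho\in\omega^n:\tau\subseteq\rho,\ \rho(i)<w_z(\rho{\restriction}i)\text{ for }N\le i<n\}.$$
We have $B^{\tau,N}_z=\{\tau\}$, and each element of $B^{\tau,n}_z$ has only finitely many one-step extensions in $B^{\tau,n+1}_z$. So $B^{\tau,n}_z$ is finite by induction on $n$. For finite $F\subseteq\omega^n$ let $O^{\tau,n}_F=\{z\in Z:B^{\tau,n}_z\subseteq F\}$.

**Step 2: $O^{\tau,n}_F$ is open.** Let $z\in O^{\tau,n}_F$. The set $\bigcap\{V_{\sigma^\frown w_z(\sigma)}:\sigma\in B^{\tau,i}_z,\ N\le i<n\}$ is a finite intersection of open sets and contains $z$ (for $n=N$ read it as $Z$). If $z'$ is in it, then $w_{z'}(\sigma)\le w_z(\sigma)$ for these $\sigma$. By induction on $i\le n$, $B^{\tau,i}_{z'}\subseteq B^{\tau,i}_z$. For $i=N$ both are $\{\tau\}$. If $\rho\in B^{\tau,i+1}_{z'}$, then $\rho{\restriction}i\in B^{\tau,i}_{z'}\subseteq B^{\tau,i}_z$ and $\rho(i)<w_{z'}(\rho{\restriction}i)\le w_z(\rho{\restriction}i)$. So $z'\in O_F^{\tau,n}$.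

**Step 3: the definition of $G$.** Fix $\tau$. For each $n>|\tau|$ the sets $O^{\tau,n}_F$ ($F$ finite) cover $Z$, and $O^{\tau,n}_F\cup O^{\tau,n}_{F'}\subseteq O^{\tau,n}_{F\cup F'}$. As $Z$ is Menger, there are finite $F_{\tau,n}\subseteq\omega^n$ $(n>|\tau|)$ with $Z=\bigcup_{n>|\tau|}O^{\tau,n}_{F_{\tau,n}}$. Put
$$G(\sigma)=1+\max\bigl(\{0\}\cup\{\rho(|\sigma|):\rho\in F_{\tau,|\sigma|+1},\ \tau\subseteq\sigma\}\bigr).$$

**Step 4: $G$ works.** Let $f(n)\ge G(f{\restriction}n)$ for all $n$. If $N<n$, then $f{\restriction}n\notin F_{f\restriction N,n}$, because $f{\restriction}N\subseteq f{\restriction}(n-1)$ and so $f(n-1)\ge G(f{\restriction}(n-1))>\rho(n-1)$ for every $\rho\in F_{f\restriction N,n}$. Given $z$ and $N$, let $\tau=f{\restriction}N$ and pick $n>N$ with $z\in O^{\tau,n}_{F_{\tau,n}}$, that is, $B^{\tau,n}_z\subseteq F_{\tau,n}$. Then $f{\restriction}n\notin B^{\tau,n}_z$, so $f(i)\ge w_z(f{\restriction}i)$ for some $i$ with $N\le i<n$, i.e. $z\in V_{f\restriction(i+1)}$. As $N$ was arbitrary, this happens infinitely often. $\square$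

## 5. Forcing a real to be large on given sets

In a poset, $D$ is *predense* if every condition is compatible with a member of $D$. For example, every maximal antichain is predense.

Let $\mathbf P=\omega^{<\omega}\times[\omega_1]^{<\omega}$ and $\mathbf P_\eta=\omega^{<\omega}\times[\eta]^{<\omega}$ for $\eta\le\omega_1$. Extension of sequences is written $\subseteq$.

**Definition ($Q_{\mathfrak s}$).** Let $\mathfrak s=\langle(A_\xi,h_\xi):\xi<\omega_1\rangle$ with $A_\xi\subseteq\omega$ and $h_\xi:A_\xi\to\omega$. The poset $Q_{\mathfrak s}$ is $\mathbf P$ ordered by: $(s',E')\le(s,E)$ iff $s\subseteq s'$, $E\subseteq E'$, and $s'(n)\ge h_\xi(n)$ whenever $\xi\in E$, $n\in A_\xi$ and $|s|\le n<|s'|$. The suborder on $\mathbf P_\eta$ is $Q_\eta$; it depends only on $\mathfrak s{\restriction}\eta$.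

For example, let $A_0$ be the set of even numbers and $h_0(n)=n$. The condition $(\emptyset,\{0\})$ is compatible with $(\langle0,7,2\rangle,\emptyset)$, but not with $(\langle0,7,1\rangle,\emptyset)$, since $1<h_0(2)$.

Transitivity: let $(s'',E'')\le(s',E')\le(s,E)$, $\xi\in E$, $n\in A_\xi$, $|s|\le n<|s''|$. If $n<|s'|$ then $s''(n)=s'(n)\ge h_\xi(n)$. Otherwise use $\xi\in E'$. The largest element is $(\emptyset,\emptyset)$. We need four more facts.

1. *Compatibility.* If $|s|\le|s'|$, then $(s,E)$ and $(s',E')$ are compatible iff $(s',E\cup E')\le(s,E)$. Indeed $(s',E\cup E')\le(s',E')$ always, which gives one direction. Conversely, if $(s'',E'')$ is below both, then $s\subseteq s'\subseteq s''$, and $s'(n)=s''(n)\ge h_\xi(n)$ for $\xi\in E$, $n\in A_\xi$, $|s|\le n<|s'|$. Hence compatibility of members of $\mathbf P_\eta$ is the same in $Q_\eta$, in each $Q_{\eta'}$ with $\eta'\ge\eta$, and in $Q_{\mathfrak s}$.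
2. *Chain condition.* Always $(s,E\cup E')\le(s,E)$, so any finitely many conditions with the same $s$ have a common lower bound. Thus $Q_{\mathfrak s}$ is a union of countably many centered sets ($\sigma$-centered), hence ccc.
3. *The generic real.* If $H$ is generic, then $g=\bigcup\{s:(s,E)\in H\}\in\omega^\omega$, and for each $\xi$, $g(n)\ge h_\xi(n)$ for all but finitely many $n\in A_\xi$. For this, the conditions with $|s|\ge k$ are dense (extend $s$ by the maxima of the finitely many values $h_\xi(n)$ required), and so are those with $\xi\in E$.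
4. *Cohen reals.* If all $A_\xi=\emptyset$, then $g$ is Cohen over the ground model: for $D\subseteq\omega^{<\omega}$ dense, $\{(s,E):s\in D\}$ is dense.

Fix a Luzin set $\Lambda\subseteq2^\omega$, and write $[t]=\{x\in2^\omega:t\subset x\}$. We want a criterion on $\mathfrak s$ ensuring that $Q_{\mathfrak s}$ keeps $\Lambda$ Luzin. A name for a dense open set will be represented by a countable set $R$ of pairs $(p,t)$ such that $p$ forces $[t]$ to be inside it. A point $x$ is then forced into the open set if those $p$ with $t\subset x$ are predense. For countable $R\subseteq\mathbf P_\eta\times2^{<\omega}$ let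
$$D_R(x)=\{p:\exists t\subset x\ (p,t)\in R\},\qquad\Lambda^\eta_R=\{x\in\Lambda:D_R(x)\text{ is predense in }Q_\eta\}.$$

**Definition ($\Lambda$-good).** $\mathfrak s$ is *$\Lambda$-good* if for every countable $R\subseteq\mathbf P\times2^{<\omega}$ there is $\eta_R<\omega_1$ with $R\subseteq\mathbf P_{\eta_R}\times2^{<\omega}$ and $\Lambda^\eta_R\subseteq\Lambda^{\eta+1}_R$ for all $\eta_R\le\eta<\omega_1$.

For example, $\mathfrak s$ is $\Lambda$-good if all $A_\xi=\emptyset$. Take any $\eta_R<\omega_1$ with $R\subseteq\mathbf P_{\eta_R}\times2^{<\omega}$. For $\eta\ge\eta_R$ and $r,(s,E)\in\mathbf P_\eta$, compatibility of $r$ with $(s,E\cup\{\eta\})$ is equivalent to compatibility with $(s,E)$, since $\eta$ imposes no requirement.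

**Lemma 9.** If $\mathfrak s$ is $\Lambda$-good, then $Q_{\mathfrak s}$ forces that $\Lambda$ is Luzin.

*Proof.* **Step 1: representing names.** Let $\dot U_n$ $(n\in\omega)$ be names for dense open subsets of $2^\omega$. For $n\in\omega$ and $u\in2^{<\omega}$ the set of $p$ for which there is $t\supseteq u$ with $p\Vdash[t]\subseteq\dot U_n$ is dense. Choose a maximal antichain $\mathcal A_{n,u}$ of such conditions. It is countable by ccc, and predense. For $p\in\mathcal A_{n,u}$ choose a corresponding $t_{n,u,p}\supseteq u$. Let $R_n=\{(p,t_{n,u,p}):u\in2^{<\omega},p\in\mathcal A_{n,u}\}$ and $\eta=\eta_{R_n}$.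

**Step 2: almost all points of $\Lambda$ start well.** For $q\in\mathbf P_\eta$ let $O_q=\bigcup\{[t]:(r,t)\in R_n,\ r\text{ compatible with }q\}$. It is open. It is dense, because given $u$ some $p\in\mathcal A_{n,u}$ is compatible with $q$, and then $[t_{n,u,p}]\subseteq O_q\cap[u]$. By definition $\Lambda^\eta_{R_n}=\Lambda\cap\bigcap_{q\in\mathbf P_\eta}O_q$. As $\mathbf P_\eta$ is countable and $\Lambda$ is Luzin, $\Lambda\setminus\Lambda^\eta_{R_n}$ is countable.

**Step 3: predensity survives to $Q_{\mathfrak s}$.** Let $x\in\Lambda^\eta_{R_n}$. By induction on $\eta'$ with $\eta\le\eta'\le\omega_1$, $D_{R_n}(x)$ is predense in $Q_{\eta'}$. Successor steps are goodness. Limit steps use $Q_\delta=\bigcup_{\eta'<\delta}Q_{\eta'}$ and fact 1. For $\eta'=\omega_1$ this is $Q_{\mathfrak s}$. Each member of $D_{R_n}(x)$ forces $x\in\dot U_n$, so $x\in\dot U_n$ is forced outright.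

**Step 4: conclusion.** All $x\in\Lambda$ outside a countable ground model set are forced into $\bigcap_n\dot U_n$. Every meager set of the extension is disjoint from such an intersection, so it meets $\Lambda$ in a countable set. $\Lambda$ stays uncountable by ccc. $\square$

## 6. Building $A_\xi$ and $h_\xi$ together

We want to build $(A_\eta,h_\eta)$ recursively so that it catches $Z_\eta$ and $\Lambda^\eta_R\subseteq\Lambda^{\eta+1}_R$ for countably many given $R$. Let us see what the second demand says. Let $D_R(x)$ be predense in $Q_\eta$ and let $q=(s,E\cup\{\eta\})$ with $(s,E)\in\mathbf P_\eta$. Predensity gives $(s',E')\in\mathbf P_\eta$ below $(s,E)$ and below some $r\in D_R(x)$. But $(s',E'\cup\{\eta\})\le q$ may fail, because $s'(n)$ may be smaller than $h_\eta(n)$ for some $n\in A_\eta$ with $|s|\le n<|s'|$.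

The remedy is to leave a gap. First extend $s$, obeying $E$ and $h_\eta$, to a stem that ends just after some point $a_k\in A_\eta$. Then apply predensity below this stem. The resulting $s'$ does no harm if $|s'|\le a_{k+1}$, the next point of $A_\eta$. The required length depends on $x$, and there are uncountably many $x\in\Lambda$. So we need gaps that are chosen generically and are long enough for each $x$ at some $k$.

The two obvious orders of choice fail. Suppose $A_\eta=\{a_0<a_1<\cdots\}$ is chosen first and $h_\eta$ afterwards from the Menger property of $Z_\eta$. The gap after $a_k$ must be long enough for a stem whose value at $a_k$ is at least $h_\eta(a_k)$, and this number is not yet known when $a_{k+1}$ is chosen. Suppose instead that $h$ is chosen first, on all of $\omega$, and then a sparse $A_\eta$. Then for a point $z\in Z_\eta$ the infinite set $\{n:z\in O^n_{b,h(n)}\}$ might miss $A_\eta$, and the genericity available to us, stated next, concerns only dense sets coded by points of $\Lambda$, not by points of $Z_\eta$.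

So $a_{k+1}$ has to be a function of the earlier values $h_\eta(a_0),\dots,h_\eta(a_k)$. We choose this function generically on the whole tree $\omega^{<\omega}$, then apply Lemma 8 to the tree, and only then choose the branch.

Here is the amount of genericity we use.

$(*)_\Lambda$: *for every nonempty countable poset $\mathbf C$ and $E\subseteq\mathbf C\times2^{<\omega}\times\omega$ there is a filter $F\subseteq\mathbf C$ that meets $E_{x,n}=\{p:\exists t\subset x\ (p,t,n)\in E\}$ for all $x\in\Lambda$, $n\in\omega$ for which $E_{x,n}$ is dense.*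

For instance, let $\mathbf C=2^{<\omega}$ and let $E$ consist of all $(p,t,n)$ with $|p|=|t|\ge n$ and $p(i)\ne t(i)$ for some $i\ge n$. Each $E_{x,n}$ is dense, and a filter as in $(*)_\Lambda$ gives a sequence in $2^\omega$ that differs from every $x\in\Lambda$ at infinitely many places.

**Lemma 10.** Assume CH, $\Lambda$ is Luzin, and $(*)_\Lambda$. Let $Z_\xi\subseteq\mathbf H$ $(\xi<\omega_1)$ be Menger and $b\subseteq\omega\times\omega$ with $Z_\xi\subseteq O^n_b$ for all $\xi,n$. Then there is a $\Lambda$-good $\mathfrak s=\langle(A_\xi,h_\xi):\xi<\omega_1\rangle$ with all $A_\xi$ infinite and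
$$\forall\xi<\omega_1\ \forall z\in Z_\xi\ \exists^\infty n\in A_\xi\quad z\in O^n_{b,h_\xi(n)}.\tag{2}$$

*Proof.* By CH enumerate the countable subsets of $\mathbf P\times2^{<\omega}$ as $\langle R_\nu:\nu<\omega_1\rangle$. We construct $(A_\eta,h_\eta)$ by recursion on $\eta$ so that (2) holds for $\xi=\eta$ and
$$\Lambda^\eta_{R_\nu}\subseteq\Lambda^{\eta+1}_{R_\nu}\quad\text{for all }\nu<\eta\text{ with }R_\nu\subseteq\mathbf P_\eta\times2^{<\omega}.\tag{3}$$
Then $\mathfrak s$ is $\Lambda$-good: for $R=R_\nu\subseteq\mathbf P_\zeta\times2^{<\omega}$ with $\zeta<\omega_1$ take $\eta_R=\max(\zeta,\nu+1)$.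

Fix $\eta$, with $\mathfrak s{\restriction}\eta$ and hence $Q_\eta$ already defined. Let $R^0,R^1,\dots$ list the $R_\nu$ occurring in (3) (add $\emptyset$ if needed). Let $q_i=(s_i,E_i)$, $i\in\omega$, list $\mathbf P_\eta$.

**Step 1: vocabulary.** This step sets up the positions and the stems. Let $\mathbf C$ be the set of functions $p$ into $\omega$ whose domain is a finite subset of $\omega^{<\omega}\setminus\{\emptyset\}$ closed under nonempty initial segments, ordered by extension. For $p\in\mathbf C$, or for a total $p:\omega^{<\omega}\setminus\{\emptyset\}\to\omega$, put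
$$a_p(\emptyset)=0,\qquad a_p(\sigma^\frown m)=a_p(\sigma)+1+p(\sigma^\frown m),$$
whenever the right side is defined. Thus $a_p(\sigma)\ge|\sigma|$. Read $\sigma$ as the list of values guessed so far and $a_p(\sigma)$ as the position where the next guess is made. The number $p(\sigma^\frown m)$ is the length of the gap left after the guess $m$ at position $a_p(\sigma)$.

For $\tau\ne\emptyset$ let $\tau^-$ be $\tau$ without its last entry. If $|s_i|\le|\tau^-|$ and $a_p(\tau^-)$ is defined, let $s_i^\tau\supseteq s_i$ be the sequence of length $a_p(\tau^-)+1$ with, for $|s_i|\le l\le a_p(\tau^-)$,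
$$s_i^\tau(l)=\max\bigl(\{0\}\cup\{h_\xi(l):\xi\in E_i,\ l\in A_\xi\}\cup\{\tau(k):k<|\tau|,\ a_p(\tau{\restriction}k)=l\}\bigr).$$
So $s_i^\tau$ extends $s_i$ in obedience to $E_i$ and to the guesses in $\tau$, and ends just after the last guess. Clearly $(s_i^\tau,E_i)\le q_i$ in $Q_\eta$. The sequence $s_i^\tau$ depends only on $\tau$ and on $p$ at proper initial segments of $\tau$. For example, if $p(\langle3\rangle)=4$ and $p(\langle3,1\rangle)=0$, then $a_p(\langle3\rangle)=5$ and $a_p(\langle3,1\rangle)=6$. For $\tau=\langle3,1\rangle$ and $q_i=(\emptyset,\emptyset)$ we get $s_i^\tau=\langle3,0,0,0,0,1\rangle$.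

Let $t\in2^{\le\omega}$, i.e. $t\in2^{<\omega}\cup2^\omega$. Say that $\tau$ *serves $(i,j)$ via $t$* (with respect to $p$) if $\tau\in\operatorname{dom}(p)$, $|s_i|\le|\tau^-|$, and there are $(r,t')\in R^j$ with $t'\subseteq t$ and $(s',E')\in\mathbf P_\eta$ below both $r$ and $(s_i^\tau,E_i)$ in $Q_\eta$, with $|s'|\le a_p(\tau)$. This depends only on $p$ at nonempty initial segments of $\tau$. Since the $t'$ are finite, $\tau$ serves $(i,j)$ via $x\in2^\omega$ iff it does so via some $t\in 2^{<\omega}$ with $t\subset x$. In words: the gap after the guesses $\tau$ is long enough for an extension witnessing that $q_i$ is compatible with a member of $D_{R^j}(x)$.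

**Step 2: generic gaps.** We find a total function of gaps that is good for all $x\in\Lambda^\eta_{R^j}$. Apply $(*)_\Lambda$ to $\mathbf C$ and the set $E$ of all $(p,t,\langle i,j,\sigma,M\rangle)$ such that for some $m\ge M$, $\sigma^\frown m\in\operatorname{dom}(p)$ serves $(i,j)$ via $t$ with respect to $p$, together with all $(p,t,\langle\tau\rangle)$ with $\tau\in\operatorname{dom}(p)$. Here the indices are coded by integers. The sets $E_{x,\langle\tau\rangle}$ are dense.

If $x\in\Lambda^\eta_{R^j}$ and $|\sigma|\ge|s_i|$, then $E_{x,\langle i,j,\sigma,M\rangle}$ is dense. Given $p$, extend it so that its domain contains all nonempty initial segments of $\sigma$, and choose $m\ge M$ with $\tau=\sigma^\frown m\notin\operatorname{dom}(p)$. Now $s_i^\tau$ is determined. As $D_{R^j}(x)$ is predense in $Q_\eta$, there are $r\in D_{R^j}(x)$ and $(s',E')\in\mathbf P_\eta$ below $r$ and $(s_i^\tau,E_i)$. Define $p(\tau)$ so large that $a_p(\tau)\ge|s'|$. Then $\tau$ serves $(i,j)$ via $x$.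

Hence the union of the filter is a total $c:\omega^{<\omega}\setminus\{\emptyset\}\to\omega$ such that, with "serves" meant with respect to $c$ from now on,
$$\text{for all }i,j,\ x\in\Lambda^\eta_{R^j}\text{ and }|\sigma|\ge|s_i|:\ \exists^\infty m\ \ \sigma^\frown m\text{ serves }(i,j)\text{ via }x.\tag{4}$$
Write $a=a_c$.

**Step 3: guesses that catch $Z_\eta$.** With the positions fixed on the whole tree, apply Lemma 8 to $Z=Z_\eta$ and $V_{\sigma^\frown m}=Z_\eta\cap O^{a(\sigma)}_{b,m}$. These sets are open and increasing in $m$, with union $Z_\eta$ because $Z_\eta\subseteq O^{a(\sigma)}_b$. We get $G:\omega^{<\omega}\to\omega$. Let $T_G=\{\sigma\in\omega^{<\omega}:\sigma(n)\ge G(\sigma{\restriction}n)\ \forall n<|\sigma|\}$.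

**Step 4: a branch that serves everybody.** Apply $(*)_\Lambda$ to $T_G$, ordered by end-extension, and the set of all $(\sigma,t,\langle i,j\rangle)$ such that some nonempty initial segment of $\sigma$ serves $(i,j)$ via $t$, together with all $(\sigma,t,\langle k\rangle)$ with $|\sigma|\ge k$. The sets with index $\langle k\rangle$ are dense. For $x\in\Lambda^\eta_{R^j}$ the set with index $\langle i,j\rangle$ is dense: extend a given $\sigma\in T_G$ within $T_G$ to length $\ge|s_i|$, and then use (4) to find $m\ge G(\sigma)$ such that $\sigma^\frown m$ serves $(i,j)$ via $x$. Clearly $\sigma^\frown m\in T_G$. So there is a branch $f$ of $T_G$ such that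
$$\text{for all }i,j\text{ and }x\in\Lambda^\eta_{R^j}\text{ some }f{\restriction}(k+1)\text{ serves }(i,j)\text{ via }x.\tag{5}$$

Put $A_\eta=\{a(f{\restriction}k):k\in\omega\}$, which is strictly increasing in $k$, and $h_\eta(a(f{\restriction}k))=f(k)$. Since $f(n)\ge G(f{\restriction}n)$ for all $n$, Lemma 8 says that every $z\in Z_\eta$ satisfies $z\in O^{a(f\restriction k)}_{b,f(k)}$ for infinitely many $k$. This is (2) for $\xi=\eta$.

**Step 5: verification of (3).** Let $x\in\Lambda^\eta_{R^j}$ and $q\in\mathbf P_{\eta+1}$. We show that $q$ is compatible with a member of $D_{R^j}(x)$. If $q\in\mathbf P_\eta$, this holds by assumption. Otherwise $q=(s_i,E_i\cup\{\eta\})$ for some $i$. By (5) take $\tau=f{\restriction}(k+1)$ serving $(i,j)$ via $x$, with witnesses $r\in D_{R^j}(x)$ and $(s',E')$. Then $(s',E')\le(s_i^\tau,E_i)\le(s_i,E_i)$.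

Let $n\in A_\eta$ with $|s_i|\le n<|s'|$. Since $|s'|\le a(\tau)=a(f{\restriction}(k+1))$, we have $n=a(f{\restriction}k')$ for some $k'\le k$. So $n\le a(f{\restriction}k)=a(\tau^-)$, hence $n<|s_i^\tau|$, and
$$s'(n)=s_i^\tau(n)\ge\tau(k')=f(k')=h_\eta(n).$$
Therefore $(s',E'\cup\{\eta\})\le(s_i,E_i\cup\{\eta\})=q$. It is also $\le(s',E')\le r$. So $D_{R^j}(x)$ is predense in $Q_{\eta+1}$. $\square$

## 7. A finite-support iteration guided by $\diamondsuit$

If ZFC is consistent, so is ZFC + $V=L$. Let $V$ satisfy $V=L$. We use GCH and Jensen's $\diamondsuit_{\omega_2}(S)$ for $S=\{\alpha<\omega_2:\operatorname{cf}\alpha=\omega_1\}$: there are $B_\alpha\subseteq\alpha$ $(\alpha\in S)$ such that for every $B\subseteq\omega_2$ the set $\{\alpha\in S:B\cap\alpha=B_\alpha\}$ is stationary. By CH fix in $V$ a Luzin $\Lambda\subseteq2^\omega$ with $|\Lambda|=\omega_1$ and without eventually constant members.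

We would like to treat every family $\langle Z_\xi:\xi<\omega_1\rangle$ of Menger sets in the final model by one poset $Q_{\mathfrak s}$. But a single $Z_\xi$ may have size $\omega_2$, so it does not appear at any stage before the end. Instead we guess its trace on an intermediate model, by $\diamondsuit$.

**Step 1: the guessing sequence.** Let $\operatorname{Fn}(\alpha,\mathbf P)$ be the set of finite partial functions from $\alpha$ to $\mathbf P$, $\mathcal N_\alpha$ the set of countable subsets of $\omega\times\operatorname{Fn}(\alpha,\mathbf P)$, and $K_\alpha=\operatorname{Fn}(\alpha,\mathbf P)\times\mathcal N_\alpha\times\omega_1$ for $\alpha\le\omega_2$. The conditions of the iteration will be the members of $\operatorname{Fn}(\alpha,\mathbf P)$, and $\mathcal N_\alpha$ consists of names for subsets of $\omega$: for a filter $G$ and $\dot x\in\mathcal N_\alpha$ let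
$$\dot x[G]=\{n:\exists p\in G\ (n,p)\in\dot x\}.$$
These sets have size $\le\omega_1$ for $\alpha<\omega_2$ (as $\omega_1^\omega=\omega_1$) and size $\le\omega_2$ for $\alpha=\omega_2$ (as $\omega_2^\omega=\omega_2$). They increase with $\alpha$ and are continuous at $\alpha$ with $\operatorname{cf}\alpha>\omega$, since a countable set of finite functions on such an $\alpha$ lives on some $\beta<\alpha$.

Fix a bijection $e:\omega_2\to K_{\omega_2}\sqcup\mathcal N_{\omega_2}$. The limit $\alpha<\omega_2$ with $e[\alpha]=\bigcup_{\beta<\alpha}(K_\beta\sqcup\mathcal N_\beta)$ form a club $C_0$, and $e[\alpha]=K_\alpha\sqcup\mathcal N_\alpha$ for $\alpha\in C_0\cap S$. Let $\langle B_\alpha:\alpha\in S\rangle$ be a $\diamondsuit_{\omega_2}(S)$-sequence. If $\alpha\in C_0\cap S$ and $e[B_\alpha]=T'\sqcup\{\dot b'\}$ with $T'\subseteq K_\alpha$, $\dot b'\in\mathcal N_\alpha$, let $(T_\alpha,\dot b_\alpha)=(T',\dot b')$. For other $\alpha\in S$ let $T_\alpha=\dot b_\alpha=\emptyset$.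

Given $T\subseteq K_{\omega_2}$ and $\dot b\in\mathcal N_{\omega_2}$, put $B=e^{-1}[T\sqcup\{\dot b\}]$. If $\alpha\in C_0\cap S$, $\alpha>e^{-1}(\dot b)$ and $B\cap\alpha=B_\alpha$, then $e[B_\alpha]=(T\cap K_\alpha)\sqcup\{\dot b\}$, so $T_\alpha=T\cap K_\alpha$ and $\dot b_\alpha=\dot b$. Hence
$$\text{for all }T\subseteq K_{\omega_2},\ \dot b\in\mathcal N_{\omega_2}:\ \{\alpha\in S:T\cap K_\alpha=T_\alpha,\ \dot b=\dot b_\alpha\}\text{ is stationary.}\tag{6}$$

**Step 2: codes of points.** Fix a definable pairing $\langle\cdot,\cdot\rangle$ of $\omega$ and an enumeration $(q_j)$ of $\mathbb Q$. A point $z\in\mathbf H$ is identified with $\{\langle i,j\rangle:q_j<z(i)\}\subseteq\omega$. For example, if $z(0)=1/2$, the code contains exactly those $\langle0,j\rangle$ with $q_j<1/2$. Being a code is an arithmetical property: for each $i$ the set of $q_j$ must be a lower cut without maximum, of a number in $[0,1]$. Hence a subset of $\omega$ lying in a submodel codes a point there iff it does so in the larger model. Also "$z\in I_k$" is arithmetical in the code, since $z(i)<p'$ iff there is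 $q_j<p'$ with not $q_j<z(i)$. So "$z\in O^n_{r,m}$" is absolute between models.

**Step 3: the definition.** By recursion on $\alpha\le\omega_2$ we define (pre)orders $P_\alpha$ with underlying set $\operatorname{Fn}(\alpha,\mathbf P)$, and for $\alpha<\omega_2$ a $P_\alpha$-name $\dot Q_\alpha$ for a poset $Q_{\mathfrak s}$ with $\mathfrak s\in V[G_\alpha]$. The order of $P_\alpha$ is: $q\le p$ iff $\operatorname{dom}p\subseteq\operatorname{dom}q$ and $q{\restriction}\beta\Vdash_{P_\beta}q(\beta)\le_{\dot Q_\beta}p(\beta)$ for every $\beta\in\operatorname{dom}p$. The sequence $\mathfrak s$ at stage $\alpha$ is chosen in $V[G_\alpha]$ as follows.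

* If $\alpha\notin S$: all $A_\xi=\emptyset$, so a Cohen real is added.
* If $\alpha\in S$: let $Z^\alpha_\xi=\{\dot z[G_\alpha]:\exists p\in G_\alpha\ (p,\dot z,\xi)\in T_\alpha\}$ and $b=\{(n,k):\langle n,k\rangle\in\dot b_\alpha[G_\alpha]\}$. If all $Z^\alpha_\xi$ $(\xi<\omega_1)$ are (sets of codes of) Menger subsets of $\mathbf H$ with $Z^\alpha_\xi\subseteq O^n_b$ for all $n$, let $\mathfrak s$ be as in Lemma 10. Otherwise let all $A_\xi=\emptyset$.

The hypotheses of Lemma 10 in $V[G_\alpha]$ are provided by (F5) and Lemma 11 below. The proofs of these facts for $\alpha$ use only the iteration below $\alpha$, so the definition and the facts are established by one simultaneous induction.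

**Step 4: basic facts.**

(F1) *Factoring.* If $q\le p$ in $P_\alpha$ and $\gamma<\alpha$, then $q{\restriction}\gamma\le p{\restriction}\gamma$ by definition. The order is transitive: if $r\le q\le p$ and $\beta\in\operatorname{dom}p$, then $r{\restriction}\beta\le q{\restriction}\beta$, so $r{\restriction}\beta$ forces $r(\beta)\le q(\beta)\le p(\beta)$. If $p\in P_\alpha$ and $r\le p{\restriction}\gamma$ in $P_\gamma$, then $r\cup p{\restriction}[\gamma,\alpha)$ is below both $p$ and $r$: at coordinates below $\gamma$ this is $r\le p{\restriction}\gamma$, resp. $r\le r$, and at coordinates $\ge\gamma$ it agrees with $p$. Hence $P_\gamma$ is a complete suborder of $P_\alpha$: a common extension in $P_\alpha$ of two members of $P_\gamma$ restricts to one in $P_\gamma$, and every $r\le p{\restriction}\gamma$ in $P_\gamma$ is compatible with $p$. So if $G_\alpha$ is $P_\alpha$-generic, then $G_\gamma=G_\alpha\cap\operatorname{Fn}(\gamma,\mathbf P)$ is $P_\gamma$-generic, and $\dot x[G_\alpha]=\dot x[G_\gamma]$ for $\dot x\in\mathcal N_\gamma$.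

(F2) *Successors and limits.* The map $p\mapsto(p{\restriction}\alpha,p(\alpha))$, with $p(\alpha)$ read as $(\emptyset,\emptyset)$ if undefined, is a dense embedding of $P_{\alpha+1}$ into $P_\alpha*\dot Q_\alpha$. It preserves the order. Given $(p,\dot q)$, some $p'\le p$ decides $\dot q$ to be a certain element of $\mathbf P\in V$, so the range is dense. For the same reason, if two images have a common extension, then the two conditions have one in $P_{\alpha+1}$ whose domain contains $\alpha$. So $V[G_{\alpha+1}]=V[G_\alpha][H]$ with $H$ generic for $\dot Q_\alpha[G_\alpha]$. If $\alpha$ is a limit, $P_\alpha=\bigcup_{\beta<\alpha}P_\beta$.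

(F3) *ccc.* Let $p,q\in P_\alpha$ be such that for each $\beta\in\operatorname{dom}p\cap\operatorname{dom}q$ the first coordinates of $p(\beta)$ and $q(\beta)$ agree. Let $r$ have domain $\operatorname{dom}p\cup\operatorname{dom}q$, put $r(\beta)=(s,E\cup E')$ if $p(\beta)=(s,E)$ and $q(\beta)=(s,E')$, and let $r(\beta)$ be $p(\beta)$ or $q(\beta)$ otherwise. Since $(s,E\cup E')\le(s,E)$ in every $Q_{\mathfrak s}$, $r\le p,q$. In an uncountable subset of $P_\alpha$, the $\Delta$-system lemma gives uncountably many members whose domains form a $\Delta$-system, and two of these have the same first coordinates on the root, since there are only countably many possibilities. So $P_\alpha$ is ccc.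

(F4) *Reals.* Every subset of $\omega$ in $V[G_\alpha]$ is $\dot x[G_\alpha]$ for some $\dot x\in\mathcal N_\alpha$: for each $n$ use a maximal antichain of the conditions forcing $n$ into the set. If $\operatorname{cf}\alpha>\omega$, then $\mathcal N_\alpha=\bigcup_{\beta<\alpha}\mathcal N_\beta$, so every subset of $\omega$ in $V[G_\alpha]$ lies in some $V[G_\beta]$, $\beta<\alpha$.

(F5) *Cardinals.* By ccc all $V[G_\alpha]$ have the same cardinals and cofinalities as $V$. $V[G_\alpha]\models$ CH for $\alpha<\omega_2$, since $|\mathcal N_\alpha|\le\omega_1$. $V[G_{\omega_2}]\models\mathfrak c\le\omega_2$.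

**Lemma 11.** For all $\alpha\le\omega_2$, $\Lambda$ is Luzin in $V[G_\alpha]$. For $\alpha\in S$, $(*)_\Lambda$ holds in $V[G_\alpha]$.

*Proof.* We use induction on $\alpha$. For $\alpha=0$, $\Lambda$ is Luzin in $V$. It remains uncountable by ccc.

**Step 1: successors.** Every $\mathfrak s$ used is $\Lambda$-good in $V[G_\alpha]$. Apply (F2) and Lemma 9 in $V[G_\alpha]$.

**Step 2: limits $\delta$ with $\operatorname{cf}\delta>\omega$.** Given dense open $U_n$ in $V[G_\delta]$, a real coding all sets $\{t:[t]\subseteq U_n\}$ lies in some $V[G_\beta]$, $\beta<\delta$. There the code also gives dense open sets, so all but countably many $x\in\Lambda$ are in all of them.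

**Step 3: limits $\delta$ with $\operatorname{cf}\delta=\omega$.** Here we approximate a $P_\delta$-name by dense open sets in earlier models. Let $\delta_m\nearrow\delta$ $(m\in\omega)$ and let $\dot U_n$ be $P_\delta$-names for dense open sets. In $V[G_{\delta_m}]$ let
$$O^m_n=\bigcup\{[t]:\exists q\in P_\delta,\ q{\restriction}\delta_m\in G_{\delta_m},\ q\Vdash_{P_\delta}[t]\subseteq\dot U_n\}.$$
It is open. It is dense because for $u\in2^{<\omega}$ the set $\{q{\restriction}\delta_m:\exists t\supseteq u\ q\Vdash[t]\subseteq\dot U_n\}$ is dense in $P_{\delta_m}$: given $p\in P_{\delta_m}\subseteq P_\delta$ take such a $q\le p$, and then $q{\restriction}\delta_m\le p$. By the induction hypothesis $\Lambda\setminus O^m_n$ is countable in $V[G_{\delta_m}]$. By ccc there is one countable $N\in V$ with $\Vdash_{P_{\delta_m}}\Lambda\setminus\dot O^m_n\subseteq N$ for all $m,n$.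

Let $x\in\Lambda\setminus N$ and suppose $p\Vdash_{P_\delta}x\notin\dot U_n$. As supports are finite, $p\in P_{\delta_m}$ for some $m$. Take a generic $G_{\delta_m}\ni p$. Since $x\in O^m_n$, there are $t\subset x$ and $q$ with $q{\restriction}\delta_m\in G_{\delta_m}$ and $q\Vdash[t]\subseteq\dot U_n$. Pick $p'\in P_{\delta_m}$ below $p$ and $q{\restriction}\delta_m$. By (F1), $p'\cup q{\restriction}[\delta_m,\delta)$ is below $q$ and below $p'\le p$. It forces $x\in\dot U_n$, a contradiction. So every $x\in\Lambda\setminus N$ is forced into all $\dot U_n$.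

**Step 4: $(*)_\Lambda$.** Let $\alpha\in S$ and let $\mathbf C,E\in V[G_\alpha]$ be as in $(*)_\Lambda$. We may assume that the underlying set of $\mathbf C$ is a subset of $\omega$. By (F4), $\mathbf C,E\in V[G_\beta]$ for some successor $\beta<\alpha$. As $\beta\notin S$, $V[G_{\beta+1}]$ contains $c\in\omega^\omega$ Cohen over $V[G_\beta]$. In $V[G_\beta]$ enumerate $\mathbf C=\{p_k:k\in\omega\}$. Let $r_0=p_0$, and let $r_{k+1}=p_{c(k)}$ if $p_{c(k)}\le r_k$, and $r_{k+1}=r_k$ otherwise. If $D\in V[G_\beta]$ is dense in $\mathbf C$, then any initial segment of $c$ of length $k$, which determines $r_k$, can be extended by one value so that $r_{k+1}\in D$. By genericity $\{r_k:k\in\omega\}$ meets $D$. This applies to every dense $E_{x,n}$ with $x\in\Lambda\subseteq V$. The filter generated by $\{r_k\}$ is as required. $\square$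

## 8. Reflecting Menger sets: proof of Theorem 3

Let $G=G_{\omega_2}$. In $V[G]$, $\Lambda$ is Luzin in $2^\omega$ and $|\Lambda|=\omega_1$, by Lemma 11 and (F5). By Lemma 2(ii) it is homeomorphic to a Luzin subset of $\mathbb R$. At each stage $\alpha\notin S$ a real outside $V[G_\alpha]$ is added, so $\mathfrak c\ge\omega_2$, and $\mathfrak c=\omega_2$ by (F5). This is item 1.

For item 2, work in $V[G]$. We may take $Z=\bigcup_{\xi<\omega_1}Z_\xi\subseteq\mathbf H$ with all $Z_\xi$ Menger. Let $\mathcal U_n$ $(n\in\omega)$ be covers of $Z$ by sets open in $Z$, and let $b$ be as in Section 3, so $Z\subseteq O^n_b$ for all $n$. It suffices to find $g$ as in (1).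

**Step 1: names.** Fix a name $\langle\dot Z_\xi:\xi<\omega_1\rangle$ of $\langle Z_\xi:\xi<\omega_1\rangle$, points being identified with subsets of $\omega$. Let $T=\{(p,\dot z,\xi)\in K_{\omega_2}:p\Vdash\dot z[\dot G]\in\dot Z_\xi\}\in V$. By (F4) let $\dot b\in\mathcal N_{\omega_2}$ be such that $\dot b[G]=\{\langle n,k\rangle:(n,k)\in b\}$.

**Step 2: closure points.** We find stages $\alpha$ that contain witnesses for everything relevant. For each $\beta<\omega_2$ there is $\varepsilon(\beta)<\omega_2$ such that for all $\xi<\omega_1$:

1. if $\dot z\in\mathcal N_\beta$ and $\dot z[G]\in Z_\xi$, then $(p,\dot z,\xi)\in T$ for some $p\in G\cap\operatorname{Fn}(\varepsilon(\beta),\mathbf P)$;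
2. if $r\subseteq\omega\times\omega$, $r\in V[G_\beta]$ and $Z_\xi\not\subseteq\bigcap_nO^n_r$, then some $z\in Z_\xi\cap V[G_{\varepsilon(\beta)}]$ is not in $\bigcap_nO^n_r$;
3. if $r\subseteq\omega\times\omega$, $r\in V[G_\beta]$ and $Z_\xi\subseteq\bigcap_nO^n_r$, then $Z_\xi\subseteq\bigcup_nO^n_{r,g(n)}$ for some $g\in\omega^\omega\cap V[G_{\varepsilon(\beta)}]$;
4. if $A\subseteq\omega$ and $h:A\to\omega$ are in $V[G_\beta]$ and $\{n\in A:z\in O^n_{b,h(n)}\}$ is finite for some $z\in Z_\xi$, then this happens for some $z\in Z_\xi\cap V[G_{\varepsilon(\beta)}]$.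

In item 3, some such $g$ exists in $V[G]$ because $Z_\xi$ is Menger and $O^n_{r,m}$ increases with $m$. For each $\beta$ there are only $\omega_1$ many instances, since $|\mathcal N_\beta|\le\omega_1$ and $V[G_\beta]\models$ CH. The witness for each instance is a condition or a real, so it appears before stage $\omega_2$ by (F4). Take $\varepsilon(\beta)$ above these $\omega_1$ many stages.

Let $C$ be the club of limit ordinals $\alpha<\omega_2$ with $\dot b\in\mathcal N_\alpha$ and $\varepsilon(\beta)<\alpha$ for all $\beta<\alpha$. As $P_{\omega_2}$ is ccc, stationary subsets of $\omega_2$ in $V$ remain stationary in $V[G]$. So by (6) there is $\alpha\in S\cap C$ with $T\cap K_\alpha=T_\alpha$ and $\dot b=\dot b_\alpha$. Fix it. By (F4) the reals of $V[G_\alpha]$ lie in $\bigcup_{\beta<\alpha}V[G_\beta]$.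

**Step 3: the guess is right, $Z^\alpha_\xi=Z_\xi\cap V[G_\alpha]$.** If $(p,\dot z,\xi)\in T_\alpha\subseteq T$ with $p\in G_\alpha$, then $\dot z[G_\alpha]=\dot z[G]\in Z_\xi$ by the definition of $T$. Conversely, if $z\in Z_\xi\cap V[G_\alpha]$, then $z=\dot z[G]$ with $\dot z\in\mathcal N_\beta$, $\beta<\alpha$. By item 1 there is $p\in G_\alpha$ with $(p,\dot z,\xi)\in T\cap K_\alpha=T_\alpha$. So $z\in Z^\alpha_\xi$.

**Step 4: $V[G_\alpha]\models Z^\alpha_\xi$ is Menger.** Let $(\mathcal V_n)_n\in V[G_\alpha]$ be open covers of $Z^\alpha_\xi$ and $r=\{(n,k):I_k\cap Z^\alpha_\xi\subseteq U\text{ for some }U\in\mathcal V_n\}$. Then $Z^\alpha_\xi\subseteq\bigcap_nO^n_r$, and $r\in V[G_\beta]$ for some $\beta<\alpha$. Hence $Z_\xi\subseteq\bigcap_nO^n_r$: otherwise item 2 gives a counterexample in $Z_\xi\cap V[G_{\varepsilon(\beta)}]\subseteq Z^\alpha_\xi$. By item 3 there is $g\in V[G_\alpha]$ with $Z^\alpha_\xi\subseteq Z_\xi\subseteq\bigcup_nO^n_{r,g(n)}$. In $V[G_\alpha]$ choose for each $n$ and each $k\le g(n)$ with $(n,k)\in r$ one $U\in\mathcal V_n$ containing $I_k\cap Z^\alpha_\xi$.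

**Step 5: the generic real of stage $\alpha$ works.** The set $b$ used at stage $\alpha$ is our $b$, and $Z^\alpha_\xi\subseteq Z\subseteq O^n_b$ for all $n$. With Step 4, a sequence $\mathfrak s=\langle(A_\xi,h_\xi):\xi<\omega_1\rangle$ as in Lemma 10 was used at stage $\alpha$. Each $(A_\xi,h_\xi)$ lies in some $V[G_\beta]$, $\beta<\alpha$. Suppose some $z\in Z_\xi$, in $V[G]$, satisfied $z\in O^n_{b,h_\xi(n)}$ for only finitely many $n\in A_\xi$. By item 4 this would happen for some $z\in Z_\xi\cap V[G_{\varepsilon(\beta)}]\subseteq Z^\alpha_\xi$, contradicting (2). So *every* $z\in Z_\xi$ satisfies $\exists^\infty n\in A_\xi\ z\in O^n_{b,h_\xi(n)}$.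

Let $g$ be the generic real of stage $\alpha$. Then $g(n)\ge h_\xi(n)$ for almost all $n\in A_\xi$, and $O^n_{b,m}$ increases with $m$. Hence $z\in\bigcup_nO^n_{b,g(n)}$ for all $z\in Z_\xi$ and all $\xi<\omega_1$. So $Z\subseteq\bigcup_nO^n_{b,g(n)}$, which is (1), and $Z$ is Menger. $\square$

With Corollary 4 this settles the question: the statement is not a theorem of ZFC.

## 9. Luzin sets of size at least $\mathfrak d$

We prove Theorem 5. The plan is to code a dominating family $\{f_\alpha:\alpha<\mathfrak d\}$ into sets $d_\alpha$ and to hide $d_\alpha$ in a point $y_\alpha$ together with some $x_\alpha\in L$. The pair $(x_\alpha,y_\alpha)$ can cancel the part $x_\alpha$ and reveal $d_\alpha$. The space $Y$ of all $y_\alpha$ must nevertheless be Menger. For this we make $y_\alpha$ have long empty intervals, so that it is near a finite set. Note that $d_\alpha$ alone would grow fast without being Menger-friendly: the obstacle is that we need both $e_{d_\alpha}\ge f_\alpha$ everywhere and long gaps measured against all earlier $f_\beta$.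

**Step 1: reduction.** By Lemma 2(iii) we may assume that $L\subseteq[\omega]^\omega$ is Luzin in $P(\omega)=2^\omega$. Let $\{f_\alpha:\alpha<\mathfrak d\}$ be a dominating family of strictly increasing functions with $f_\alpha(n)>n$. Fix $\alpha<\mathfrak d$ for Steps 2 and 3.

**Step 2: the choice of $d_\alpha$.** Since $|\alpha+1|<\mathfrak d$, the functions $n\mapsto f_\beta(f_\beta(n+1))$, $\beta\le\alpha$, are not dominating. So there is $v\in\omega^\omega$ with $\exists^\infty n\ v(n)>f_\beta(f_\beta(n+1))$ for every $\beta\le\alpha$. Let $u(n)=f_\alpha(n)+\max_{i\le n}v(i)+n+1$, which is strictly increasing, and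
$$e_0=u(0),\qquad e_{k+1}=u(e_k),\qquad d_\alpha=\{e_0<e_1<\cdots\}.$$
As $u(n)>n$, we have $e_k\ge k+1$. As $u\ge f_\alpha$, $e_0\ge f_\alpha(0)$ and $e_{k+1}=u(e_k)\ge f_\alpha(e_k)\ge f_\alpha(k+1)$. So $e_k\ge f_\alpha(k)$ for all $k$.

*Claim.* For each $\beta\le\alpha$ the set $N_{\alpha\beta}=\{n:d_\alpha\cap[n,f_\beta(n))=\emptyset\}$ is infinite.

There are infinitely many $n$ with $u(n)\ge f_\beta(f_\beta(n+1))$. Let $n\ge e_0$ be such and let $e_k\le n<e_{k+1}$. Then $u(n)\le u(e_{k+1})=e_{k+2}$. If $e_{k+1}\ge f_\beta(n+1)$, then $n+1\in N_{\alpha\beta}$, since $e_{k+1}$ is the first point of $d_\alpha$ that is $\ge n+1$. Otherwise $e_{k+1}+1\le f_\beta(n+1)$, so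
$$f_\beta(e_{k+1}+1)\le f_\beta(f_\beta(n+1))\le u(n)\le e_{k+2},$$
and $e_{k+2}$ is the first point of $d_\alpha$ that is $\ge e_{k+1}+1$. So $e_{k+1}+1\in N_{\alpha\beta}$. In both cases $N_{\alpha\beta}$ has an element $>n$.

**Step 3: the choice of $x_\alpha$.** For $\beta\le\alpha$ the set of $x\in P(\omega)$ with $x\cap[n,f_\beta(n))=\emptyset$ for infinitely many $n\in N_{\alpha\beta}$ is a dense $G_\delta$. So it contains all but countably many points of $L$. As $|\alpha+1|\cdot\aleph_0<\mathfrak d\le|L|$, there is $x_\alpha\in L$ in all of these sets ($\beta\le\alpha$).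

**Step 4: the space $Y$.** Let $y_\alpha=\{2i:i\in x_\alpha\}\cup\{2i+1:i\in d_\alpha\}$ and $Y=\{y_\alpha:\alpha<\mathfrak d\}\cup\mathrm{Fin}\subseteq P(\omega)$, where $\mathrm{Fin}$ is the set of finite subsets of $\omega$. As $P(\omega)=2^\omega$ is homeomorphic to the Cantor set, $Y$ is a real space. For $i\in\omega$, each of $2i$ and $2i+1$ is in $[2n,2f_\beta(n))$ iff $i\in[n,f_\beta(n))$. Hence, by Step 3,
$$\text{for }\beta\le\alpha:\ y_\alpha\cap[2n,2f_\beta(n))=\emptyset\ \text{ for infinitely many }n.\tag{7}$$

**Step 5: $Y$ is Menger.** Let $\mathcal U_n$ $(n\in\omega)$ be covers of $Y$ by open subsets of $P(\omega)$. Using one set from each $\mathcal U_{2n}$, cover the countable set $\mathrm{Fin}$ by an open $W$. For each $n$ there is $f(n)>n$ such that $\{z:z\cap f(n)=u\}\subseteq W$ for each of the finitely many $u\subseteq n$. So $z\cap[n,f(n))=\emptyset$ implies $z\in W$. Choose $\beta$ with $f_\beta(n)\ge f(2n)$ for almost all $n$. If $\alpha\ge\beta$, then by (7) there is $n$ with $f_\beta(n)\ge f(2n)$ and $y_\alpha\cap[2n,2f_\beta(n))=\emptyset$, hence $y_\alpha\cap[2n,f(2n))=\emptyset$,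 hence $y_\alpha\in W$. Thus $Y\setminus W\subseteq\{y_\alpha:\alpha<\beta\}$ has size $<\mathfrak d$. By Lemma 1(iii) it is covered by finite subfamilies of the $\mathcal U_{2n+1}$. Hence $Y$ is Menger.

**Step 6: $L\times Y$ is not Menger.** The map
$$\Psi(x,y)=\{2i:i\in x\,\triangle\,\{l:2l\in y\}\}\cup\{2i+1:2i+1\in y\}$$
is continuous on $L\times Y$. Its values are infinite: for $y\in\mathrm{Fin}$ because $x$ is infinite, and for $y=y_\alpha$ because $d_\alpha$ is infinite. Composing with the increasing enumeration $[\omega]^\omega\to\omega^\omega$, which is continuous, we get a continuous map $L\times Y\to\omega^\omega$. At $(x_\alpha,y_\alpha)$ we have $\{l:2l\in y_\alpha\}=x_\alpha$, so the even part cancels, $\Psi(x_\alpha,y_\alpha)=\{2i+1:i\in d_\alpha\}$, and the value is $k\mapsto2e_k+1$, which is $\ge f_\alpha$. So the image is dominating. By Lemma 1(iv) the image is not Menger, and by Lemma 1(i) $L\times Y$ is not Menger. $\square$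

## 10. The threshold $\mathfrak d$, and $\mathfrak b=\mathfrak g=\omega_1$

A family $\mathcal G\subseteq[\omega]^\omega$ is *groupwise dense* if it is closed under infinite almost subsets (if $A\in\mathcal G$, $A'$ is infinite and $A'\setminus A$ is finite, then $A'\in\mathcal G$) and for every partition of $\omega$ into finite intervals $J_k$ it contains the union of infinitely many $J_k$. For example, if $(I'_k)$ is a fixed partition of $\omega$ into finite intervals, the family of infinite $A$ disjoint from infinitely many $I'_k$ is groupwise dense: choose the $J_k$ so sparsely that some whole $I'_l$ lies between any two successive chosen ones. The cardinal $\mathfrak g$ is the least size of a set of groupwise dense families with empty intersection.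

$\mathfrak g$ is uncountable. If $\mathcal G$ is groupwise dense and $A$ is infinite, take an interval partition each member of which meets $A$. Some union of infinitely many of its members is in $\mathcal G$, and its intersection with $A$ is an infinite subset of $A$ in $\mathcal G$. So, given groupwise dense $\mathcal G_0,\mathcal G_1,\dots$, there are $A_0\supseteq A_1\supseteq\cdots$ with $A_k\in\mathcal G_k$. An infinite $A$ with $A\setminus A_k$ finite for all $k$ belongs to all $\mathcal G_k$.

*Proof of Corollary 6.* (i) Luzin sets are uncountable, so if $\mathfrak d=\omega_1$, Theorem 5 applies to all of them. Under CH Luzin sets exist and $\mathfrak d=\omega_1$. With Theorem 3 and Corollary 4 this gives the independence.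

(ii) In the model of Theorem 3, Luzin sets of size $\omega_1$ exist, and by Corollary 4 they admit no $Y$. So $\mathfrak d>\omega_1$ by Theorem 5, hence $\mathfrak d=\mathfrak c=\omega_2$. A Luzin set has size $\omega_1$ or $\omega_2$. Those of size $\omega_1$ admit no $Y$, and those of size $\omega_2=\mathfrak d$ (if any) admit one by Theorem 5.

(iii) $\mathfrak b=\omega_1$ is Lemma 7. By Lemma 2(iii) there is an injectively enumerated Luzin subset $\{x_\xi:\xi<\omega_1\}$ of $2^\omega$. For $\alpha<\omega_1$ let
$$\mathcal G_\alpha=\{A\in[\omega]^\omega:\exists\xi\ge\alpha\ \forall^\infty n\in A\ x_\xi(n)=0\},$$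
which is closed under infinite almost subsets. Given a partition of $\omega$ into finite intervals $J_k$, the set of $x\in2^\omega$ that vanish on $J_k$ for infinitely many $k$ is comeager. The set $\{x_\xi:\xi\ge\alpha\}$ is Luzin, hence not meager, so some $x_\xi$ with $\xi\ge\alpha$ has this property. Then the union of these $J_k$ is in $\mathcal G_\alpha$. So $\mathcal G_\alpha$ is groupwise dense.

Suppose $A\in\bigcap_{\alpha<\omega_1}\mathcal G_\alpha$. Then for cofinally many, hence uncountably many, $\xi<\omega_1$ the point $x_\xi$ lies in $\{x:\forall^\infty n\in A\ x(n)=0\}$. This set is meager, being a countable union of closed nowhere dense sets, which is impossible for a Luzin set. So $\bigcap_\alpha\mathcal G_\alpha=\emptyset$ and $\mathfrak g\le\omega_1$, and $\mathfrak g=\omega_1$ since $\mathfrak g$ is uncountable. In the model of Theorem 3 we therefore have $\max\{\mathfrak b,\mathfrak g\}=\omega_1$, and the last statement is item 2 of Theorem 3. $\square$
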